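\title{Separation dimension does not bound boxicity}

\begin{abstract}
The separation dimension $\pi(G)$ of a graph $G$ is the least number of linear orders of its vertices such that every two disjoint edges are separated in one of the orders; it equals the boxicity of the line graph of $G$. We show that the boxicity of $G$ is not bounded by any function of $\pi(G)$: there are bipartite graphs with $\pi\le 4$ and arbitrarily large boxicity. They are found by counting, among the subgraphs of a point--line incidence graph. We also estimate the largest boxicity of an $n$-vertex graph with $\pi\le s$. It is at most $3$ for $s\le 2$, it is $O(\log n)$ for $s=3$, and for fixed $s\ge 4$ it lies between constant multiples of $(\log n)^{\lfloor s/2\rfloor-1}/(\log\log n)^{\lfloor s/2\rfloor}$ and $(\log n)^{s-2}$.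
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple, and $\mathbb N=\{0,1,2,\dots\}$. A linear order (a permutation) of $V(G)$ \emph{separates} two disjoint edges $e,f$ of $G$ if both ends of one of them precede both ends of the other. A family of linear orders of $V(G)$ is \emph{pairwise suitable} for $G$ if every two disjoint edges are separated by some member of the family, and the \emph{separation dimension} $\pi(G)$ is the least size of such a family. Reading $k$ orders as $k$ coordinates, $\pi(G)$ is the least $k$ for which the vertices can be placed in $\mathbb R^k$ so that any two disjoint edges are separated by a hyperplane normal to an axis. On four vertices an order separates only its first two vertices from its last two. Hence $\pi(C_4)=2$ and $\pi(K_4)=3$, the number of pairs of disjoint edges in each case.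

A \emph{box} in $\mathbb R^k$ is a product of $k$ closed bounded intervals. The \emph{boxicity} $\operatorname{box}(G)$ is the least $k$ for which one can assign a box in $\mathbb R^k$ to each vertex so that two distinct vertices are adjacent exactly when their boxes intersect. The graphs of boxicity at most $1$ are the \emph{interval graphs}; since $\mathbb R^0$ is a point, complete graphs have boxicity $0$.

It is known that $\pi(G)$ is the boxicity of the line graph of $G$. We do not use this fact, but it explains our question, so we recall the reason. Given $k$ suitable orders, place each vertex at the point of $\mathbb R^k$ formed by its ranks and give each edge the smallest box that contains its two ends; edges with a common end have intersecting boxes, and separated edges have disjoint boxes. Conversely, take boxes that represent the line graph and fix a coordinate. The intervals of the edges at a vertex $v$ intersect pairwise, so their largest left endpoint $a_v$ lies in all of them. Order the vertices by $a_v$, breaking ties and placing isolated vertices arbitrarily; this order separates any two edges whose intervals are disjoint.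

So $\pi(G)$ and $\operatorname{box}(G)$ measure the same kind of complexity, for the edges and for the vertices of $G$, and one may ask whether either controls the other. Boxicity does not bound $\pi$, because $\pi(K_n)$ is unbounded: graphs with $\pi\le s$ have only $O_s(n(\log n)^{s-3})$ edges for $s\ge3$ (Proposition~\ref{prop:edges}). The other direction is the following problem of Basavaraju, Chandran, Mathew and Rajendraprasad~\cite{BCMR}.

\medskip
\noindent\textbf{Question.} \emph{Is there a function $f:\mathbb N\to\mathbb N$ such that $\operatorname{box}(G)\le f(\pi(G))$ for every graph $G$?}
\medskip

The first cases suggest that there is. If $\pi(G)=0$, then $G$ has no two disjoint edges, so apart from isolated vertices it is a star or a triangle or empty, and it is an interval graph. If $\pi(G)\le2$, then $G$ is planar and has boxicity at most $3$. For larger $\pi$ the graph is still sparse. Nevertheless the answer is no.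

\begin{theorem}\label{thm:main}
For every $t\ge1$ there is a bipartite graph $G$ with $\pi(G)\le4$ and $\operatorname{box}(G)>t$. Hence no function $f:\mathbb N\to\mathbb N$ satisfies $\operatorname{box}(G)\le f(\pi(G))$ for all graphs $G$.
\end{theorem}

The second sentence follows from the first, since such an $f$ would bound the boxicity of every graph with $\pi\le4$ by $\max\{f(0),\dots,f(4)\}$. The growth of the boxicity with the number of vertices can be estimated.

\begin{theorem}\label{thm:quant}
Let $\beta_s(n)$ be the maximum boxicity of an $n$-vertex graph with $\pi\le s$.
\begin{enumerate}
\item[(a)] If $s\le2$, then $\beta_s(n)\le3$ for all $n$.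
\item[(b)] Every $n$-vertex graph with $\pi\le3$ has at most $16n$ edges, and $\beta_3(n)=O(\log n)$.
\item[(c)] For every fixed $s\ge4$ there are constants $c_s,C_s>0$ such that for all large $n$
\[
c_s\,\frac{(\log n)^{\lfloor s/2\rfloor-1}}{(\log\log n)^{\lfloor s/2\rfloor}}\;\le\;\beta_s(n)\;\le\;C_s(\log n)^{s-2}.
\]
\end{enumerate}
\end{theorem}

Thus boxicity is bounded on the class $\{\pi\le s\}$ for $s\le2$ and unbounded for every $s\ge4$. We do not settle whether it is bounded on $\{\pi\le3\}$.

The proof of Theorem~\ref{thm:main} rests on an asymmetry between the two parameters. Deleting edges never increases $\pi$, but it can increase boxicity. For example, $K_{2r}$ has boxicity $0$, while $K_{2r}$ minus a perfect matching has boxicity at least $r$. Indeed, each deleted pair must receive disjoint intervals in some coordinate, and no coordinate serves two pairs $\{a,a'\}$ and $\{b,b'\}$: if the intervals of $a,a'$ are disjoint, then those of $b,b'$ meet both, so both cover the gap between them and intersect. A function $f$ as in the Question would bound the boxicity of \emph{all} subgraphs of a graph $\Gamma$ with small $\pi$. It therefore suffices to find a graph $\Gamma$ with $\pi(\Gamma)\le4$ that has so many edges that its $2^{|E(\Gamma)|}$ spanning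 subgraphs outnumber the box representations available to them. Section~\ref{sec:incidence} builds $\Gamma$, and Section~\ref{sec:count} counts. Section~\ref{sec:poly} builds denser graphs $\Gamma$ from more orders, which gives the lower bound in Theorem~\ref{thm:quant}(c). Section~\ref{sec:upper} proves the upper bounds.

\section{Basic properties}\label{sec:basic}

We write $\lg=\log_2$ and $\ln$ for the natural logarithm; the base of $\log$ in Theorem~\ref{thm:quant} affects only the constants. The following facts are used throughout.

\begin{enumerate}
\item[(S1)] If $H$ is a subgraph of $G$, then $\pi(H)\le\pi(G)$: restrict the orders to $V(H)$. Adding isolated vertices does not change $\pi$: put them last in every order.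
\item[(S2)] If $\pi(G)\le s$, there is a pairwise suitable list of exactly $s$ orders: add arbitrary ones. Reversing an order does not change which pairs it separates.
\item[(B1)] Two boxes intersect if and only if their sides intersect in every coordinate. So for $k\ge1$, $\operatorname{box}(G)\le k$ if and only if there are $k$ interval graphs on $V(G)$ such that $E(G)$ is the intersection of their edge sets. A representation in $\mathbb R^k$ extends to $\mathbb R^t$ for $t\ge k$: give every vertex $[0,1]$ in the new coordinates.
\item[(B2)] If $H$ is an induced subgraph of $G$, then $\operatorname{box}(H)\le\operatorname{box}(G)$.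
\item[(B3)] In each coordinate of a representation we may assume that all endpoints of the intervals are distinct. Let $\delta>0$ be smaller than every distance between two disjoint intervals, and replace the intervals $[l_v,r_v]$ one at a time by $[l_v-\varepsilon_v,r_v+\varepsilon_v]$, where $0<\varepsilon_v<\delta/2$ avoids the finitely many values that would repeat an endpoint of an interval replaced earlier. Intersecting intervals still intersect, and disjoint ones stay disjoint.
\end{enumerate}

\section{Incidence graphs of small separation dimension}\label{sec:incidence}

A \emph{line system} is a finite set $X$ of \emph{points} with a family $L$ of nonempty subsets of $X$, called \emph{lines}, such that two distinct lines have at most one common point. Its \emph{incidence graph} is the bipartite graph with parts $X$ and $L$ in which $x$ and $\ell$ are adjacent when $x\in\ell$. An \emph{interval} of a linear order is a set of consecutive elements.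

To separate edges of an incidence graph we order the points and then insert the lines. If a line $\ell$ is an interval of the order, we can insert it just after its last point, and then every edge $x\ell$ lies before all later points. But few lines can be intervals. If a line with at least two points contains $x$ and is an interval, it contains the predecessor or the successor of $x$, and two lines through $x$ cannot share such a point. So $d$ orders make at most $2d$ such lines through $x$ into intervals, whereas we need many lines through each point. The remedy is to ask only that a line be an \emph{intersection} of intervals, one from each order.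

\begin{lemma}\label{lem:sep}
Let $(X,L)$ be a line system and let $<_1,\dots,<_d$ be linear orders of $X$. Suppose that every line has the form $\ell=\bigcap_{j=1}^dI_j(\ell)$, where $I_j(\ell)$ is an interval of $<_j$. Then the incidence graph $\Gamma$ satisfies $\pi(\Gamma)\le2d$.
\end{lemma}

\begin{proof}
Each $I_j(\ell)$ contains $\ell$, so it is nonempty. For each $j$ we extend $<_j$ to $X\cup L$ in two ways. In $\sigma_j^+$ each line $\ell$ is inserted in the gap immediately after the last point of $I_j(\ell)$; in $\sigma_j^-$ it is inserted in the gap immediately before the first point of $I_j(\ell)$. Lines in the same gap are ordered arbitrarily.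

Let $x\ell$ and $y\ell'$ be disjoint edges, so $x\in\ell$, $y\in\ell'$, $x\ne y$ and $\ell\ne\ell'$. If both $x\in\ell'$ and $y\in\ell$, the two lines would share the two points $x,y$. By symmetry we may assume $y\notin\ell$, and then $y\notin I_j(\ell)$ for some $j$. Since $I_j(\ell)$ is an interval, $y$ comes after all of it or before all of it in $<_j$.

Suppose $y$ comes after $I_j(\ell)$, and consider $\sigma_j^+$. The point $x$ precedes $\ell$, because $x\in I_j(\ell)$. The line $\ell$ precedes $y$, because it precedes every point that comes after $I_j(\ell)$. The point $y$ precedes $\ell'$, because $y\in I_j(\ell')$. So the four vertices appear in the order $x,\ell,y,\ell'$, and the edges are separated.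

Suppose $y$ comes before $I_j(\ell)$, and consider $\sigma_j^-$. Now $\ell'$ precedes $y\in I_j(\ell')$, the point $y$ precedes $\ell$ because $\ell$ follows every point that comes before $I_j(\ell)$, and $\ell$ precedes $x\in I_j(\ell)$. The order is $\ell',y,\ell,x$, and the edges are separated.
\end{proof}

The condition that two lines share at most one point cannot be dropped. The sets $\{i,\dots,2r\}$ for $1\le i\le r$ are intervals of a single order on $\{1,\dots,2r\}$, but their incidence graph contains $K_{r,r}$, which has $r^2$ edges on $2r$ vertices, so that $\pi(K_{r,r})$ is unbounded by Proposition~\ref{prop:edges}.

The intervals that we use come from lexicographic orders. Order the words of length $m$ over a linearly ordered alphabet by their first differing letter. \emph{The words with a given prefix $u$ form an interval}: a word without that prefix first differs from $u$ in some position, and that position places it before all words with prefix $u$ or after all of them.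

\begin{example}\label{ex:cube}
Let $X=\{0,1\}^3$, and let the lines be the twelve edges of the cube; write $0{*}1=\{001,011\}$ and so on. Order $X$ lexicographically reading from the left ($<_1$) and reading from the right ($<_2$). The line $\ell=0{*}1$ is an interval of neither order, but it consists of the words that begin with $0$ and end with $1$:
\[
\begin{array}{ll}
<_1: & \underbrace{000\ \ 001\ \ 010\ \ 011}_{I_1(\ell)}\ \ 100\ \ 101\ \ 110\ \ 111\\[4ex]
<_2: & 000\ \ 100\ \ 010\ \ 110\ \ \underbrace{001\ \ 101\ \ 011\ \ 111}_{I_2(\ell)}
\end{array}
\]
Take the edges $x\ell$ and $y\ell'$ with $x=011$, $y=010$ and $\ell'=01{*}$, for which $I_1(\ell')=\ell'$ and $I_2(\ell')=X$. Here $x\in\ell'$, so the proof must use $y\notin\ell$. The point $y$ lies in $I_1(\ell)$ but before $I_2(\ell)$, so the separating order is $\sigma_2^-$. Showing only these two lines, it reads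
\[
\ell',\ 000,\ 100,\ y=010,\ 110,\ \ell,\ 001,\ 101,\ x=011,\ 111.
\]
\end{example}

The example generalizes to any dimension and side length. For $m\ge1$ and $p\ge2$ let $X=\{1,\dots,p\}^m$. The \emph{line in direction $i$ through $x$} is $\{y\in X: y_k=x_k \text{ for all } k\ne i\}$. Let $L$ be the set of all these lines and $\Gamma_{m,p}$ the incidence graph. Each point lies on $m$ lines, each line has $p$ points, and $|L|=mp^{m-1}$.

\begin{proposition}\label{prop:grid}
$\pi(\Gamma_{m,p})\le4$ for all $m\ge1$ and $p\ge2$.
\end{proposition}

\begin{proof}
Distinct lines in the same direction are disjoint. Two points that lie on a line in direction $i$ and on a line in direction $i'\ne i$ agree outside coordinate $i$ and also outside coordinate $i'$, so they are equal. Hence $(X,L)$ is a line system. Let $<_1$ be the lexicographic order reading the coordinates as $1,\dots,m$, and $<_2$ the one reading them as $m,\dots,1$. For the line $\ell$ in direction $i$ through $x$ put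
\[
I_1(\ell)=\{y: y_k=x_k\text{ for all }k<i\},\qquad I_2(\ell)=\{y: y_k=x_k\text{ for all }k>i\}.
\]
These sets fix a prefix for $<_1$ and for $<_2$, so they are intervals, and their intersection is $\ell$. Lemma~\ref{lem:sep} applies with $d=2$.
\end{proof}

\section{Counting subgraphs of bounded boxicity}\label{sec:count}

By (B1) and (B3), a graph of boxicity at most $t$ on a given set of $n$ vertices is determined by $t$ linear orders of $2n$ endpoints, so there are at most $((2n)!)^t$ such graphs. This bound is too weak for the grid. There $n\ge p^m$, so $(2n)!\ge n^n\ge2^{mp^m}$, which is already the number of all spanning subgraphs of $\Gamma_{m,p}$. The waste is that the full order of the endpoints compares all pairs of vertices, while a subgraph of $\Gamma$ is determined by comparing only the pairs adjacent in $\Gamma$. We record the full order on one side of the bipartition, which will be the small side. A vertex on the other side is then located only relative to its own neighbors, at a cost that depends on its degree and not on $n$.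

\begin{lemma}\label{lem:count}
Let $\Gamma$ be a bipartite graph with parts $A$ and $B$, where $|A|=N\ge1$, $|B|=M$, and every vertex of $B$ has degree exactly $R\ge1$. For $t\ge1$, at most $((2N)!)^t(2R+1)^{2tM}$ spanning subgraphs of $\Gamma$ have boxicity at most $t$. Consequently, if
\begin{equation}\label{eq:star}
RM>2tN\lg(2N)+2tM\lg(2R+1),
\end{equation}
then some spanning subgraph of $\Gamma$ has boxicity greater than $t$.
\end{lemma}

\begin{proof}
For each spanning subgraph $G$ of boxicity at most $t$ fix a representation in $\mathbb R^t$ with distinct endpoints in each coordinate, using (B1) and (B3). For each coordinate record the following.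
\begin{enumerate}
\item[(i)] The linear order of the $2N$ endpoints of the intervals of the vertices of $A$. There are at most $(2N)!$ possibilities.
\item[(ii)] For each $w\in B$ and each of the two endpoints of the interval of $w$, how many of the $2R$ endpoints of the intervals of the $\Gamma$-neighbors of $w$ lie to its left. There are at most $(2R+1)^2$ possibilities for each $w$.
\end{enumerate}
The number of possible records is at most $((2N)!)^t(2R+1)^{2tM}$. We show that the record determines $G$. Let $uw$ be an edge of $\Gamma$ with $u\in A$, $w\in B$, and fix a coordinate. By (i) we know the order of the $2R$ endpoints in (ii), so each number in (ii) tells \emph{which} of them lie to the left of the given endpoint of $w$. The intervals of $u$ and $w$ are disjoint exactly when the right endpoint of $u$ lies to the left of the left endpoint of $w$, or the left endpoint of $u$ does not lie to the left of the right endpoint of $w$, and both conditions can be read off. So the record tells whether the boxes of $u$ and $w$ intersect, that is, whether $uw\in E(G)$. Since every edge of $G$ is an edge of $\Gamma$ between $A$ and $B$, the graph $G$ is determined.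

The graph $\Gamma$ has $RM$ edges and $2^{RM}$ spanning subgraphs. Since $(2N)!\le(2N)^{2N}$, the binary logarithm of the bound just proved is at most the right side of~\eqref{eq:star}.
\end{proof}

We apply the lemma to line systems in which every point lies on exactly $R$ lines and every line has exactly $p$ points, with $A=L$ and $B=X$. Counting incidences in two ways gives $R|X|=p|L|$. Dividing~\eqref{eq:star} by this number turns it into
\begin{equation}\label{eq:two}
\frac{2t\lg(2|L|)}{p}+\frac{2t\lg(2R+1)}{R}<1 .
\end{equation}
The second term is small when many lines pass through each point. The first is small when the lines are long compared with the logarithm of their number. In the grid these two demands are met by two independent parameters.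

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $\Gamma_{m,p}$ we have $R=m$ and $|L|=mp^{m-1}$. Given $t$, choose $m$ with $m>4t\lg(2m+1)$; then the second term of~\eqref{eq:two} is less than $\frac12$. With $m$ fixed, $\lg(2mp^{m-1})$ grows only logarithmically in $p$, so we can choose $p\ge 2$ with $p>4t\lg(2mp^{m-1})$; then the first term is less than $\frac12$. By Lemma~\ref{lem:count} some spanning subgraph $G$ of $\Gamma_{m,p}$ has boxicity greater than $t$. It is bipartite, and $\pi(G)\le\pi(\Gamma_{m,p})\le4$ by (S1) and Proposition~\ref{prop:grid}.
\end{proof}

\section{More orders: lines of polynomials}\label{sec:poly}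

By~\eqref{eq:two}, the boxicity that the count can certify is of order $R/\log R$, so we want $R$ as large as possible in terms of the number of vertices. The grid has only $m$ directions, one for each way to split the $m-1$ fixed coordinates into a prefix for $<_1$ and a prefix for $<_2$. With $d$ orders we would like a direction for each way to write $m-1=k_1+\dots+k_d$, obtained by fixing a prefix of length $k_j$ for $<_j$; there are about $m^{d-1}/(d-1)!$ such ways. For this the prefixes must impose independent conditions: $m-1$ of them should cut out a line and $m$ of them a single point. Orders that merely permute the coordinates fail for $d\ge3$ in this respect, since they have only $m$ conditions to draw on and every resulting line is again parallel to an axis. Each order needs its own coordinate system.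

Polynomials provide such systems. View a point of the grid over a finite field as the coefficient vector of a polynomial of degree less than $m$. A grid line is then a set $\{f+cx^{k}\}$ with $c$ ranging over the field, and a prefix for $<_1$ prescribes $f$ modulo a power of $x$. The same can be done at any element $\alpha$ of the field in place of $0$, and conditions at different elements are independent because powers of different linear polynomials are coprime.

Fix $d\ge2$ and $m\ge2$. Let $q$ be the power of $2$ with $m^{d+1}\le q<2m^{d+1}$, let $\mathbb F_q$ be the field with $q$ elements, with an arbitrary fixed linear order, and let $\alpha_1,\dots,\alpha_d\in\mathbb F_q$ be distinct (note that $q\ge2^{d+1}>d$). Let $X$ be the set of polynomials of degree less than $m$ over $\mathbb F_q$, including $0$, so $|X|=q^m$. A \emph{type} is a vector $k\in\mathbb N^d$ with $k_1+\dots+k_d=m-1$. Put $Q_k=\prod_{j=1}^d(x-\alpha_j)^{k_j}$. The \emph{lines of type $k$} are the classes of $X$ under congruence modulo $Q_k$. Since $\deg Q_k=m-1$, the multiples of $Q_k$ in $X$ are its scalar multiples, so these lines are the sets $\{f+cQ_k:c\in\mathbb F_q\}$. Each has $q$ points, and each point lies on one line of each type. For $m=2$, the set $X=\{a+bx\}$ is a plane,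 and the lines of the $j$th type are the sets of polynomials with a given value at $\alpha_j$; these are $d$ classes of parallel lines.

The number of types is
\begin{equation}\label{eq:R}
R=\binom{m+d-2}{d-1}=\prod_{i=0}^{d-2}\frac{m+i}{i+1},\qquad\text{so}\qquad \frac{m^{d-1}}{(d-1)!}\le R\le m^{d-1},
\end{equation}
because $m\le m+i\le m(i+1)$. Let $L$ be the set of all lines.

\begin{proposition}\label{prop:poly}
The pair $(X,L)$ is a line system with $R$ lines through each point, $q$ points on each line and $|L|=Rq^{m-1}$. Its incidence graph $\Gamma$ satisfies $\pi(\Gamma)\le2d$.
\end{proposition}

\begin{proof}
Distinct lines of the same type are disjoint. Suppose that $f$ and $g$ lie on a line of type $k$ and on a line of type $k'\ne k$. Then $f-g$ is divisible by $(x-\alpha_j)^{\max(k_j,k_j')}$ for each $j$. These polynomials are pairwise coprime, so $f-g$ is divisible by their product. As $k$ and $k'$ are different with the same sum, $k_j'>k_j$ for some $j$, and the product has degree at least $(m-1)+1=m$. Since $\deg(f-g)<m$, we get $f=g$. So lines of different types share at most one point; in particular they are different sets, since $q\ge2$. This gives the line system and the stated numbers, as each type partitions $X$ into $q^{m-1}$ lines.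

For each $j$ the polynomials $1,(x-\alpha_j),\dots,(x-\alpha_j)^{m-1}$ form a basis of $X$. Let $<_j$ be the lexicographic order of $X$ by the coefficients in this basis, read from the lowest power. For the line $\ell$ of type $k$ through $f$ put
\[
I_j(\ell)=\{g\in X: g\equiv f \bmod (x-\alpha_j)^{k_j}\}.
\]
This is the set of $g$ whose first $k_j$ coefficients agree with those of $f$, so it is an interval of $<_j$. By coprimality again, $g$ lies in all $I_j(\ell)$ if and only if $Q_k$ divides $g-f$, that is, $\bigcap_jI_j(\ell)=\ell$. Lemma~\ref{lem:sep} applies.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:quant}(c)]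
Let $s\ge4$ and $d=\lfloor s/2\rfloor\ge2$. By~\eqref{eq:R}, $R\to\infty$ as $m\to\infty$, so there is $m_0=m_0(d)\ge2$ such that all $m\ge m_0$ satisfy
\[
R\ge8\lg(2R+1)\qquad\text{and}\qquad 1+(d+1)\lg m<3m .
\]
Let $m\ge m_0$ and $t=\lfloor R/(8\lg(2R+1))\rfloor\ge1$.

\emph{The count.} We check~\eqref{eq:two} with $p=q$. The second term is at most $\frac14$ by the choice of $t$. The field was taken of size about $m^{d+1}$ to make the first term small while keeping $\lg q$ of order $\lg m$. We have $2R\le2m^{d-1}\le q$, so
\[
\lg(2|L|)=\lg(2Rq^{m-1})\le m\lg q\le m\bigl(1+(d+1)\lg m\bigr)<3m^2 .
\]
Also $2t\le R/4\le m^{d-1}/4$, since $\lg(2R+1)\ge1$. Hence the first term is less than $3m^{d+1}/(4q)\le\frac34$, and~\eqref{eq:two} holds. By Lemma~\ref{lem:count}, Proposition~\ref{prop:poly} and (S1), some spanning subgraph $G_m$ of $\Gamma$ has $\operatorname{box}(G_m)>t$ and $\pi(G_m)\le2d\le s$. Since $\lfloor y\rfloor\ge y/2$ for $y\ge1$, and $\lg(2R+1)\le\lg(4m^{d-1})\le(d+1)\lg m$, we get from~\eqref{eq:R}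
\begin{equation}\label{eq:t}
\operatorname{box}(G_m)>t\ge c\,\frac{m^{d-1}}{\lg m},\qquad c=\frac1{16\,(d+1)\,(d-1)!}.
\end{equation}

\emph{The size.} The graph $G_m$ has $n_m=q^m+Rq^{m-1}$ vertices, and $2^m\le n_m\le2q^m$. Thus
\[
m\le\lg n_m\le1+m\bigl(1+(d+1)\lg m\bigr).
\]
Let $n\ge n_{m_0}$, and let $m\ge m_0$ be largest with $n_m\le n$; it exists because $n_m\to\infty$. Add $n-n_m$ isolated vertices to $G_m$. By (S1) and (B2) this keeps $\pi\le s$ and does not decrease the boxicity, so $\beta_s(n)\ge\operatorname{box}(G_m)$. From $n_m\le n$ we get $m\le\lg n$, hence $\lg m\le\lg\lg n$. From $n<n_{m+1}$ we get
\[
\lg n<1+(m+1)\bigl(1+(d+1)\lg(m+1)\bigr)\le C\,m\lg m\le C\,m\lg\lg n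
\]
with $C=C(d)$, using $m\ge2$. So $m\ge\lg n/(C\lg\lg n)$, and~\eqref{eq:t} gives
\[
\beta_s(n)\ge\frac{c}{C^{d-1}}\cdot\frac{(\lg n/\lg\lg n)^{d-1}}{\lg\lg n}=\frac{c}{C^{d-1}}\cdot\frac{(\lg n)^{d-1}}{(\lg\lg n)^{d}}.\qedhere
\]
\end{proof}

\section{Upper bounds}\label{sec:upper}

\subsection{Two orders force planarity}

\begin{proof}[Proof of Theorem~\ref{thm:quant}(a)]
Let $\sigma_1,\sigma_2$ be pairwise suitable for $G$, by (S2). Place each vertex at the point of the plane whose coordinates are its ranks in $\sigma_1$ and $\sigma_2$. Then move the vertices one at a time, each by less than $\frac12$, so that no vertex ends on a straight line through two vertices moved earlier; only finitely many straight lines must be avoided. The orders of the $x$- and $y$-coordinates are still $\sigma_1$ and $\sigma_2$, and no three vertices are collinear. Draw the edges as straight segments. Two disjoint edges lie strictly on opposite sides of a vertical or a horizontal line, so their segments are disjoint. Since no three vertices are collinear, two edges with a common end meet only there, and no segment passes through a third vertex. So $G$ is planar, and planar graphs have boxicity at most $3$ by a theorem of Thomassen~\cite{Thomassen}.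
\end{proof}

\subsection{Three orders force linearly many edges}

For $s\ge3$ we bound the boxicity in two steps: few orders force few edges in every subgraph, and such graphs have small boxicity. The base case is $s=3$. The idea is to sort the edges so that all edges under consideration point upward in all three orders. Then the two end edges of a path on four vertices of the form $b'\leftarrow a\to b\leftarrow a'$ can be separated in only one way, and this lets us charge most edges to their heads.

\begin{proposition}\label{prop:three}
Every $n$-vertex graph $G$ with $\pi(G)\le3$ has at most $16n$ edges.
\end{proposition}

\begin{proof}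
Let $<_1,<_2,<_3$ be pairwise suitable for $G$. Orient each edge from its smaller to its larger end in $<_1$. Split the arcs into four classes according to whether they increase or decrease in $<_2$ and in $<_3$. We show that each class has at most $4n$ arcs.

Fix a class. After reversing $<_2$, $<_3$ or both, which is allowed by (S2), every arc $a\to b$ of the class has $a<_rb$ for $r=1,2,3$. From now on only arcs of the class are considered, and $N^-(b)$ is the set of tails of arcs with head $b$. Call an arc $a\to b$ \emph{low} if $a$ is the minimum of $N^-(b)$ in at least one of the three orders. Each vertex is the head of at most three low arcs, so there are at most $3n$ low arcs. It remains to show that each vertex is the tail of at most one arc that is not low. This follows from a claim: \emph{of any two arcs $a\to b$ and $a\to b'$ with $b\ne b'$, one is low.}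

Each of the three orders puts one of $b,b'$ below the other, so one of the two vertices is the lower one in at most one order. Name them so that $b'<_rb$ holds for at most one $r$. We show that $a\to b$ is low. If $N^-(b)=\{a\}$, this holds by definition. Otherwise let $a'\in N^-(b)\setminus\{a\}$. Then $a'<_rb$ for all three $r$, so $a'\ne b'$, and the edges $ab'$ and $a'b$ are disjoint. Some order $<_r$ separates them. The edge $a'b$ cannot come first, because $a<_rb$. So $ab'$ comes first, and since both arcs increase,
\[
a<_rb'<_ra'<_rb .
\]
In particular $b'<_rb$, so $r$ is the unique index $r_0$ with $b'<_{r_0}b$, and it does not depend on $a'$. Thus $a<_{r_0}a'$ for every $a'\in N^-(b)\setminus\{a\}$, and $a\to b$ is low.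

Each class has at most $3n+n=4n$ arcs, and $|E(G)|\le16n$.
\end{proof}

The number three enters in the naming of $b$ and $b'$. With four orders each of them may be the lower one twice, and then the index $r$ can vary with $a'$. No linear bound holds for four orders: for $p\ge m$ the graph $\Gamma_{m,p}$ has $mp^m$ edges and at most $2p^m$ vertices.

\subsection{Each further order costs a logarithm}

\begin{proposition}\label{prop:edges}
For $s\ge3$, every $n$-vertex graph $G$ with $\pi(G)\le s$ has at most $16n(1+\lceil\lg n\rceil)^{s-3}$ edges.
\end{proposition}

\begin{proof}
We use induction on $s$; the case $s=3$ is Proposition~\ref{prop:three}. Let $s\ge4$ and let $\sigma_1,\dots,\sigma_s$ be pairwise suitable for $G$. We remove $\sigma_s$ by passing to sets of edges on which it is useless, namely edges that cross a common cut of $\sigma_s$.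

The only part of level $0$ is $V(G)$. Each part $P$ of level $i$ with $|P|\ge2$ is split into its first $\lceil|P|/2\rceil$ and its last $\lfloor|P|/2\rfloor$ vertices in $\sigma_s$, and these are the parts of level $i+1$. Parts of level $i$ have at most $\lceil n/2^i\rceil$ vertices, so splits occur on at most $\lceil\lg n\rceil$ levels. Let $G_P$ be the graph on $P$ formed by the edges of $G$ with one end in each half of $P$. Every edge of $G$ lies in exactly one $G_P$, the one for the split that first puts its ends in different parts.

Two disjoint edges of $G_P$ are not separated by $\sigma_s$, since each has an end in the first half of $P$, which precedes the end of the other edge in the second half. So $\sigma_1,\dots,\sigma_{s-1}$ restricted to $P$ are pairwise suitable for $G_P$, and by induction $G_P$ has at most $16|P|(1+\lceil\lg n\rceil)^{s-4}$ edges. The parts of one level are disjoint, so each level contributes at most $16n(1+\lceil\lg n\rceil)^{s-4}$ edges. Summing over the levels gives the bound.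
\end{proof}

\subsection{From few edges to small boxicity}

A graph is \emph{$k$-degenerate} if each of its nonempty subgraphs has a vertex of degree at most $k$. Such a graph has an ordering in which each vertex has at most $k$ earlier neighbors: delete vertices of degree at most $k$ one after another and reverse the order of deletion. By (B1) we need interval graphs that contain all edges of $G$ and together miss every nonedge. We choose them at random. A random set $T$ receives intervals that start at the far left and end at the position of the vertex. A vertex $v$ can then be cut off from all earlier members of $T$ provided that none of them is a neighbor of $v$, and degeneracy makes this likely when $T$ has density about $1/k$.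

\begin{lemma}\label{lem:degen}
For $k\ge1$ and $n\ge2$, every $k$-degenerate $n$-vertex graph $G$ has boxicity at most $\lceil8(k+1)\ln n\rceil$.
\end{lemma}

\begin{proof}
Let $D:V(G)\to\{1,\dots,n\}$ be a bijection such that every vertex has at most $k$ neighbors with smaller $D$, its \emph{earlier} neighbors. Let $T$ contain each vertex independently with probability $\rho=1/(k+1)$, and let $Z$ be the set of vertices outside $T$ with no earlier neighbor in $T$. Assign $[0,D(v)]$ to $v\in T$, assign $[D(v),n+1]$ to $v\in Z$, and assign $[0,n+1]$ to every other vertex. Let $H$ be the resulting interval graph.

Intervals of two vertices of $T$ share $0$, intervals of two vertices of $Z$ share $n+1$, and $[0,n+1]$ meets every interval. So two vertices are nonadjacent in $H$ exactly when one, $u$, is in $T$, the other, $v$, is in $Z$, and $D(u)<D(v)$. Such $u,v$ are nonadjacent in $G$ by the definition of $Z$. Hence $E(G)\subseteq E(H)$ for every choice of $T$.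

Let $u,v$ be nonadjacent in $G$ with $D(u)<D(v)$. They are nonadjacent in $H$ if $u\in T$, $v\notin T$, and no earlier neighbor of $v$ is in $T$. As $u$ is not a neighbor of $v$, these conditions concern different vertices and are independent, so the probability is at least $\rho(1-\rho)^{k+1}$. Bernoulli's inequality $(1-\rho)^{y}\ge1-\rho y$, with exponent $y=(k+1)/2\ge1$, gives $(1-\rho)^{k+1}\ge(1-\frac12)^2=\frac14$. So the probability is at least $1/(4(k+1))$.

Take $h=\lceil8(k+1)\ln n\rceil$ independent copies of $H$. A given nonadjacent pair of $G$ is adjacent in all of them with probability at most $e^{-h/(4(k+1))}\le e^{-2\ln n}=n^{-2}$, so the expected number of such pairs is at most $\binom n2n^{-2}<1$. For some outcome there is no such pair, and then $E(G)$ is the intersection of the edge sets of the $h$ interval graphs. By (B1), $\operatorname{box}(G)\le h$.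
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}(b) and of the upper bound in (c)]
The edge bound in (b) is Proposition~\ref{prop:three}. Let $s\ge3$, $n\ge2$, and let $G$ have $n$ vertices and $\pi(G)\le s$. Put $k=32(1+\lceil\lg n\rceil)^{s-3}$. By (S1) and Proposition~\ref{prop:edges}, a subgraph with $n'\ge1$ vertices has at most $n'k/2$ edges, so its average degree, and hence its minimum degree, is at most $k$. Thus $G$ is $k$-degenerate, and Lemma~\ref{lem:degen} gives $\beta_s(n)\le\lceil8(k+1)\ln n\rceil=O_s((\log n)^{s-2})$. For $s=3$ this is $O(\log n)$.
\end{proof}

\begin{remark}
Proposition~\ref{prop:three} shows that the criterion~\eqref{eq:star} cannot decide the case $s=3$. If $\pi(\Gamma)\le3$ in Lemma~\ref{lem:count}, then $RM=|E(\Gamma)|\le16(N+M)$, while~\eqref{eq:star} requires $RM>2t(N+M)$ because both logarithms are at least $1$. So~\eqref{eq:star} fails for all $t\ge8$.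
\end{remark}

\begin{thebibliography}{9}

\bibitem{BCMR}
Manu Basavaraju, L.~Sunil Chandran, Rogers Mathew, Deepak Rajendraprasad,
\emph{Pairwise Suitable Family of Permutations and Boxicity},
arXiv:1212.6756 (2012).

\bibitem{Thomassen}
C.~Thomassen,
\emph{Interval representations of planar graphs},
J. Combin. Theory Ser. B 40 (1986) 9--20.

\end{thebibliography}
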